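# Packing blocks of vertices and colors: why $f(n,p,\binom p2-p+3)/n$ converges

## 1. Blocks that carry both vertices and colors

Let $V$ be the vertex set of a large complete graph $K_n$, and let $C$ be a set of colors, disjoint from $V$. Fix a small colored complete graph, the *tile*: an edge-coloring of $K_m$, $m\ge 2$, that uses exactly $M$ colors.

**Definition (block).** A *block* is a set $P\subset V\cup C$ with $|P\cap V|=m$ and $|P\cap C|=M$. We write $b=m+M$ for its size, and call the elements of $V\cup C$ *points*.

Suppose $\mathcal B$ is a family of blocks, any two of which share at most one point. In each block $P\in\mathcal B$ lay down a copy of the tile: color the pairs of $P\cap V$ with the $M$ colors of $P\cap C$. No pair of $V$ is colored twice, so this is a partial edge-coloring of $K_n$. Sharing at most one point is a condition on vertices and colors at once: two blocks with a common vertex have disjoint color sets, and two blocks with a common color have no common vertex.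

For example, let $m=2$, $M=1$. A block is a triple $\{u,v,\alpha\}$, read as "edge $uv$ gets color $\alpha$". Two blocks share at most one point exactly when no edge gets two colors and no vertex sees a color twice. So such a family is a partial proper edge-coloring.

How many colors does a packing need? Imagine a perfect one, in which every pair of vertices and every pair (vertex, color) lies in exactly one block. A vertex $v$ lies in $(n-1)/(m-1)$ blocks, whose color sets are disjoint and exhaust $C$. Hence
$$|C|=\frac{M}{m-1}(n-1).$$

This is what blocks are for: they carry the ratio $M/(m-1)$ from one small coloring to all large $n$. Consider a quantity $f(n)$ that counts colors in an optimal coloring of some kind. If the construction works with an optimal coloring of $K_m$ as tile, then $f(n)/n$ is, for all large $n$, essentially at most $f(m)/(m-1)$. If this holds for every large $m$, then $\limsup f(n)/n\le\liminf f(m)/m$ and the limit exists. Three things stand in the way: the tile must be suitable, the packing must avoid certain small configurations, and the pairs that no block covers must be colored cheaply.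

## 2. The linear threshold and the count of repetitions

Fix integers $p\ge3$ and $2\le q\le\binom p2$. A *$(p,q)$-coloring* of $K_n$ is an edge-coloring in which every $p$-clique has at least $q$ distinct colors on its edges, and $f(n,p,q)$ is the minimum number of colors in a $(p,q)$-coloring of $K_n$. Put
$$q_{lin}=q_{lin}(p)=\binom p2-p+3 .$$
Erdős and Gyárfás showed that, for fixed $p$, $f(n,p,q_{lin})$ is linear in $n$ while $f(n,p,q_{lin}-1)$ is sublinear. It is also known that for all $p\ge 3$
$$\frac{3p-7}{4p-10}\,n+o(n)\le f(n,p,q_{lin})\le n+o(n),$$
that $f(n,3,3)=n+O(1)$, and that $f(n,4,5)=\frac56n+o(n)$. Bennett, Cushman and Dudek, in "Generalized Ramsey numbers at the linear and quadratic thresholds", arXiv:2309.00182 (2023), state the conjecture that $\lim_{n\to\infty} f(n,p,q_{lin})/n$ exists for all $p\ge3$. We prove it.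

From now on $p\ge 3$ is fixed and $f(n)=f(n,p,q_{lin})$. It is easier to count repetitions than colors.

**Definition (repetitions).** For a possibly partial edge-coloring and a set $F$ of colored edges, let $r(F)=\#F-\#\{\text{colors on }F\}$. For a vertex set $S$, let $r(S)$ be this number for the set of colored edges inside $S$.

Adding an edge raises $\#F$ by one and the number of colors by zero or one, so $r$ is monotone under inclusion. For example, a properly $3$-colored $K_4$ has $r=6-3=3$. Since $\binom p2-q_{lin}=p-3$, a coloring of $K_n$ is a $(p,q_{lin})$-coloring if and only if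
$$r(S)\le p-3\qquad\text{for all } |S|=p. \tag{1}$$

**Definition (strong coloring).** A coloring of $K_m$ ($m\ge2$) is *strong* if $r(S)\le|S|-2$ for all $S$ with $2\le|S|\le p-1$, and $r(S)\le p-3$ for all $|S|=p$. Let $f^*(m)$ be the minimum number of colors in a strong coloring of $K_m$.

Rainbow colorings have $r\equiv 0$ and are strong, so $f^*(m)$ is well defined, and $f^*(2)=1$.

Here are the first cases.

For $p=3$ we have $q_{lin}=3$: every triangle is rainbow. Two edges of one color that share a vertex lie in a triangle, so these are exactly the proper edge-colorings, and $f(n)$ is the chromatic index of $K_n$: $n-1$ for even $n$, and $n$ for odd $n\ge3$. Strongness asks for $r\le0$ on $2$-sets and on $3$-sets, so for $m\ge3$ it adds nothing to (1). The ratio $f^*(m)/(m-1)$ is $1$ for even $m$ and $m/(m-1)$ for odd $m$. The limit is $1$, and it equals $\inf_m f^*(m)/(m-1)$, attained at $m=2$.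

For $p=4$ we have $q_{lin}=5$ and (1) reads $r\le1$ on $4$-sets. Strongness also asks for $r\le1$ on triangles, that is, no monochromatic triangle. This is automatic when $n\ge4$: a monochromatic triangle has $r=2$, and any $4$-set containing it would have $r\ge2$. The triangle colored $\alpha,\alpha,\beta$ is a strong tile, with $m=3$, $M=2$ and ratio $M/(m-1)=1$.

For $p=5$ we have $q_{lin}=8$ and (1) reads $r\le2$ on $5$-sets. Strongness asks in addition for $r\le1$ on $3$-sets and $r\le2$ on $4$-sets, and this is no longer automatic. Color one triangle of $K_n$ with one color and give all other edges new distinct colors. Then $r\le 2$ everywhere, so this is a $(5,8)$-coloring, but the triangle has $r=2>1$.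

These are the results.

**Theorem A.** $\rho_p:=\lim_{n\to\infty}f(n)/n$ exists for every $p\ge3$.

**Theorem B.** If $K_m$ ($m\ge2$) has a strong coloring using exactly $M$ colors, then there is $\eta>0$ with $f(n)\le\frac{M}{m-1}\,n+O(n^{1-\eta})$.

**Theorem C.**
1. If $n\ge2p$, every $(p,q_{lin})$-coloring of $K_n$ with at most $2n-6$ colors is strong. In particular, for all large $n$, $f(n)=f^*(n)$ and every optimal coloring is strong.
2. $\rho_p=\inf_{m\ge2}\frac{f^*(m)}{m-1}$.
3. $f(n)\ge\rho_p(n-1)$ for every $n\ge2p$. The constant $\rho_p$ is best possible here, as $f(n)=\rho_pn+o(n)$.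
4. If the infimum in (2) is attained, then $f(n)=\rho_pn+O(n^{1-\eta})$ for some $\eta>0$.

## 3. Tiles must be strong, and colorings with few colors are

The first thing to try is to take any optimal $(p,q_{lin})$-coloring of $K_m$ as the tile. The condition (1) controls $p$-sets inside one block, but a $p$-set can straddle two blocks. Take $p=5$ and a tile that contains a monochromatic triangle. Any packing with more than $n/3$ blocks contains two such triangles, from different blocks, with a common vertex. They share only this vertex, since blocks share at most one point. The two triangles span a $5$-set with at least $6$ colored edges, of which these $6$ have at most $2$ colors, so $r\ge4>2$. A packing that covers most pairs has about $n^2/(m(m-1))$ blocks, so the construction fails for this tile. The strong condition on sets smaller than $p$ excludes such tiles. The next lemma says that an economical coloring satisfies it for free.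

**Lemma 1.** Let $n\ge2p$ and let $\varphi$ be a $(p,q_{lin})$-coloring of $K_n$ that is not strong. Then $\varphi$ uses at least $2n-5$ colors.

**Step 1: a maximal violating set.** We look for a set $S$ that forces many colors on the edges leaving it. Since (1) holds and $\varphi$ is not strong, there is $S$ with $2\le|S|\le p-1$ and $r(S)\ge|S|-1$. Choose such an $S$ with $s=|S|$ maximum. Since $r=0$ on $2$-sets, $s\ge3$. If $s=p-1$, adding any vertex gives a $p$-set with $r\ge r(S)\ge p-2$, against (1). So $3\le s\le p-2$ (for $p\le4$ this is already a contradiction, and every coloring in question is strong).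

**Step 2: each outside vertex sends new, distinct colors to $S$.** Let $v\notin S$. The set $S\cup\{v\}$ has $s+1\le p-1$ elements, so by maximality $r(S\cup\{v\})\le s-1$. By monotonicity $r(S\cup\{v\})\ge r(S)\ge s-1$. Hence $r(S)=r(S\cup\{v\})=s-1$: the $s$ edges from $v$ to $S$ add $s$ new colors. They have distinct colors, none of which occurs inside $S$.

**Step 3: colors are rarely shared between outside vertices.** Let $W=V(K_n)\setminus S$. Define a graph $\Gamma$ on $W$: distinct $u,u'$ are adjacent if some color occurs both on an edge from $u$ to $S$ and on an edge from $u'$ to $S$. Let $U\subset W$ be nonempty and connected in $\Gamma$. Add its vertices to $S$ in an order in which each one after the first is $\Gamma$-adjacent to an earlier one. After the first vertex, $r=s-1$. Each later vertex brings an edge whose color is already present, so $r$ grows by at least $1$. Thus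
$$r(S\cup U)\ge s-1+|U|-1=|S\cup U|-2 .$$
If some component of $\Gamma$ had at least $p-s$ vertices, it would contain a connected $U$ with $|U|=p-s$, and $S\cup U$ would be a $p$-set with $r\ge p-2$, against (1). So every component $U$ has $j\le p-s-1$ vertices, and $|S\cup U|\le p-1$. By maximality of $s$, $r(S\cup U)\le s+j-2$.

**Step 4: counting colors.** Let $U$ be a component with $j$ vertices, and let $t_U$ be the number of colors on the $sj$ edges between $S$ and $U$. By Step 2 none of these colors occurs inside $S$. Keeping only the edges inside $S$ and between $S$ and $U$,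
$$s+j-2\ \ge\ r(S\cup U)\ \ge\ (s-1)+sj-t_U ,$$
so $t_U\ge(s-1)j+1$. Different components use disjoint color sets, by the definition of $\Gamma$. Summing over all components, of which there is at least one, $\varphi$ uses at least $(s-1)(n-s)+1$ colors. The derivative of $(s-1)(n-s)$ in $s$ is $n+1-2s$, so this is nondecreasing for $s\le(n+1)/2$. Since $3\le s\le p-2\le(n+1)/2$, the number of colors is at least $2(n-3)+1=2n-5$. $\square$

## 4. Theorems A and C from Lemma 1 and Theorem B

Assume Theorem B for now; its proof takes up the rest of the notes.

**Proof of Theorem A.** The coloring of $K_2$ with one color is strong. Theorem B with $m=2$, $M=1$ gives $f(n)\le n+O(n^{1-\eta})$, so $f(m)\le2m-6$ for all large $m$. By Lemma 1, an optimal $(p,q_{lin})$-coloring of $K_m$ is then strong, and it uses exactly $f(m)$ colors. Theorem B, with $M=f(m)$, gives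
$$\limsup_{n\to\infty}\frac{f(n)}n\le\frac{f(m)}{m-1}\qquad\text{for all large } m .$$
Taking $\liminf_{m\to\infty}$ on the right yields $\limsup f(n)/n\le\liminf f(m)/m$. So the limit exists, and it is finite because $f(n)\le n+o(n)$. $\square$

**Proof of Theorem C.** *Part 1.* The first statement is Lemma 1. For large $n$, $f(n)\le2n-6$, so every optimal coloring is strong and $f^*(n)\le f(n)$. Conversely, for $n\ge p$ strong colorings satisfy (1), so $f(n)\le f^*(n)$.

*Part 2.* Theorem B, applied to a strong coloring of $K_m$ with $f^*(m)$ colors, gives $\rho_p\le f^*(m)/(m-1)$ for every $m\ge2$. By part 1 and Theorem A, $f^*(m)/(m-1)=f(m)/(m-1)\to\rho_p$ along large $m$. So the infimum is $\rho_p$.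

*Part 3.* Let $n\ge2p$. If $f(n)\le2n-6$, an optimal coloring is strong by part 1, so $f(n)\ge f^*(n)\ge\rho_p(n-1)$ by part 2. Otherwise $f(n)\ge2n-5\ge n-1\ge\rho_p(n-1)$, because $n\ge6$ and $\rho_p\le f^*(2)/1=1$. If $f(n)\ge\rho(n-1)$ for all $n\ge 2p$, dividing by $n$ and letting $n\to\infty$ gives $\rho\le\rho_p$; so the constant is best possible.

*Part 4.* If $\rho_p=f^*(m)/(m-1)$, Theorem B with this $m$ and $M=f^*(m)$ gives $f(n)\le\rho_pn+O(n^{1-\eta})$. Part 3 gives $f(n)\ge\rho_pn-\rho_p$. $\square$

## 5. The smallest tile for $p=4$, and where the local lemma falls short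

Before the proof of Theorem B, let us run the construction for $p=4$ with $m=2$, $M=1$. Blocks are triples $\{u,v,\alpha\}$, a packing is a partial proper coloring with about $n$ colors, and we need $r\le1$ on $4$-sets.

*A bad configuration inside the packing.* If $xu,yv$ have color $\alpha$ and $xy,uv$ have color $\beta$, then $\{x,y,u,v\}$ has $r\ge2$. In terms of blocks, this is the set
$$\{x,u,\alpha\},\ \{y,v,\alpha\},\ \{x,y,\beta\},\ \{u,v,\beta\}:$$
four blocks on only $6$ points. So the packing must avoid small sets of blocks that sit on too few points.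

*The uncovered pairs.* Suppose the packing avoids such configurations, and the graph $G$ of uncovered pairs has maximum degree at most $n^{1-\gamma}$ for some $\gamma>0$. The natural plan is to color $G$ at random with a new palette $Q$ of size about $n^{1-\eta}$, where $\eta$ is tiny, and to use the Lovász Local Lemma. For this we would like the probabilities of all bad events that involve a fixed edge $xy\in G$ to have a small sum. Consider a color $\alpha$ that is seen by both $x$ and $y$, say on $xu_\alpha$ and $yv_\alpha$. The set $S=\{x,y,u_\alpha,v_\alpha\}$ already has one repetition. If $u_\alpha v_\alpha\in G$, it becomes bad when $xy$ and $u_\alpha v_\alpha$ get the same new color, with probability $1/|Q|$. There are up to about $n$ choices of $\alpha$, so the sum may reach $n\cdot n^{-(1-\eta)}=n^{\eta}$, which is not small.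

We have not used that $u_\alpha v_\alpha$ must itself be uncovered, which should be rare. The degree bound does not see this: once $\alpha$ is chosen, both ends of the pair $u_\alpha v_\alpha$ are determined. All these pairs together give each vertex degree at most $2$, since a vertex equals $u_\alpha$ for at most one $\alpha$ and $v_{\alpha}$ for at most one $\alpha$. So even if all of them belonged to $G$, the degree bound would not be contradicted. This is the exact point at which the plan stops working.

What helps is to count two things in the packing: the configurations ($\alpha$ together with the pair $u_\alpha v_\alpha$), and the configurations in which some block of the packing covers $u_\alpha v_\alpha$. If each count equals the same main term up to a factor $1\pm O(n^{-\gamma})$, their difference, the number of $\alpha$ with $u_\alpha v_\alpha\in G$, is only $O(n^{1-\gamma})$. The sum then drops to $n^{\eta-\gamma}$, which tends to $0$. So we want a packing that avoids prescribed small configurations and in which prescribed counts are as expected up to a polynomially small relative error. The next theorem provides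 it.

## 6. Matchings that avoid conflicts and obey test functions

Let $\mathcal H$ be a $k$-uniform hypergraph, identified with its edge set. A *conflict system* $\mathcal C$ is a collection of subsets of $\mathcal H$. Write $\mathcal C^{(j)}$ for its members of size $j$, and $\mathcal C_e=\{Z\setminus\{e\}:e\in Z\in\mathcal C\}$. A set $E\subset\mathcal H$ is *$\mathcal C$-free* if it contains no member of $\mathcal C$.

**Definition (bounded conflict system).** $\mathcal C$ is *$(d,\ell,\varepsilon)$-bounded* if

* (C1) $3\le|Z|\le\ell$ for all $Z\in\mathcal C$;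
* (C2) each $e\in\mathcal H$ lies in at most $\ell d^{j-1}$ members of $\mathcal C^{(j)}$, for $3\le j\le\ell$;
* (C3) any $j'$ edges of $\mathcal H$ lie together in at most $d^{j-j'-\varepsilon}$ members of $\mathcal C^{(j)}$, for $3\le j\le\ell$ and $2\le j'\le j-1$.

In the example of Section 5, let the edges of $\mathcal H$ be the triples $\{u,v,\alpha\}$, each viewed as its set of three pairs, and let the conflicts be the sets of four blocks displayed there. Then $d$ is about $n$. A given triple lies in $O(n^3)$ conflicts, because the other three points determine the rest up to boundedly many choices. This is the order $d^{j-1}$ allowed by (C2) for $j=4$.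

**Definition (test function).** A *$j$-uniform test function* is a function $w:\binom{\mathcal H}j\to[0,\ell]$ that vanishes on non-matchings. For $E\subset\mathcal H$ write $w(E)=\sum_{E'\in\binom Ej}w(E')$. It is *$(d,\varepsilon,\mathcal C)$-trackable* if

* (W1) $w(\mathcal H)\ge d^{j+\varepsilon}$;
* (W2) $w(\{E\in\binom{\mathcal H}j:E\supset E'\})\le w(\mathcal H)/d^{j'+\varepsilon}$ for all $j'\in[j-1]$ and $E'\in\binom{\mathcal H}{j'}$;
* (W3) $|\mathcal C_e^{(j')}\cap\mathcal C_f^{(j')}|\le d^{j'-\varepsilon}$ for all $j'\in[\ell-1]$ and all distinct $e,f$ with $w(\{E:e,f\in E\})>0$;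
* (W4) $w(E)=0$ if $E$ is not $\mathcal C$-free.

For example, for $v\in V$ the indicator of "the block contains $v$" is a $1$-uniform test function, and its value on a matching is the number of blocks of the matching at $v$.

**Conflict-free matching theorem** (Glock, Joos, Kim, Kühn, Lichev, *Conflict-free hypergraph matchings*, J. London Math. Soc. 109 (2024), main theorem, version with test functions). For all $k,\ell\ge2$ there is $\varepsilon_0>0$ such that for all $\varepsilon\in(0,\varepsilon_0)$ there is $d_0$ such that for all $d\ge d_0$ the following holds. Let $\mathcal H$ be $k$-uniform on at most $\exp(d^{\varepsilon^3})$ vertices, with all degrees in $[(1-d^{-\varepsilon})d,d]$ and all codegrees of pairs of vertices at most $d^{1-\varepsilon}$. Let $\mathcal C$ be $(d,\ell,\varepsilon)$-bounded, and let $\mathcal W$ be a set of at most $\exp(d^{\varepsilon^3})$ $(d,\varepsilon,\mathcal C)$-trackable test functions of uniformity at most $\ell$. Then there is a $\mathcal C$-free matching $\mathcal M\subset\mathcal H$ (of size at least $(1-d^{-\varepsilon^3})|V(\mathcal H)|/k$) with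
$$w(\mathcal M)=(1\pm d^{-\varepsilon^3})\,d^{-j}\,w(\mathcal H)\qquad\text{for every $j$-uniform } w\in\mathcal W .$$

The value $d^{-j}w(\mathcal H)$ is what one would expect if each edge of $\mathcal H$ were in $\mathcal M$ with probability $1/d$, independently. We use this theorem as a black box.

## 7. The hypergraph of pairs, with dummy edges

We begin the proof of Theorem B. Fix a strong coloring of $K_m$ with exactly $M$ colors, and put
$$b=m+M\ge3,\qquad k=\binom b2,\qquad \ell_0=\binom p2+1 .$$
Let $n$ be large. The letters $K,\kappa>0$ denote constants that depend only on $p,m,M$ and may change from line to line. All inequalities are claimed for large $n$.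

**Step 1: pairs of points as vertices of $\mathcal H$.** This makes "matching" mean "blocks share at most one point". Let $|V|=n$ and
$$|C|=c:=\Bigl\lceil\frac{M(n-1)}{m-1}\Bigr\rceil .$$
The vertices of $\mathcal H$ are the pairs in $\binom{V\cup C}2$. The *type-1* edges of $\mathcal H$ are the sets $\binom P2$, for all blocks $P$; we identify $\binom P2$ with $P$. Each has size $k$, and two of them are disjoint exactly when the blocks share at most one point.

**Step 2: the degrees that blocks give.** We check how far type-1 edges are from regular. A $VV$-pair, a $VC$-pair and a $CC$-pair lie respectively in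
$$N_1=\binom{n-2}{m-2}\binom cM,\qquad N_2=\binom{n-1}{m-1}\binom{c-1}{M-1},\qquad N_3=\binom nm\binom{c-2}{M-2}$$
blocks, with $N_3=0$ if $M=1$. Comparing binomial coefficients,
$$N_2=N_1\,\frac{(n-1)M}{(m-1)c},\qquad N_3=N_2\,\frac{n(M-1)}{m(c-1)} .$$
By the choice of $c$, the first factor lies in $[1-\frac1c,1]$, so $(1-K/n)N_1\le N_2\le N_1$. The second factor tends to $(1-\frac1M)(1-\frac1m)<1$, so $N_3\le(1-\kappa)N_1$. Also $N_1=\Theta(n^{b-2})$. So $VV$- and $VC$-pairs have nearly equal degrees, but $CC$-pairs have degrees that are too small. For $m=2$, $M=1$ we get $c=n-1$, $N_1=N_2=n-1$ and $N_3=0$.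

**Step 3: dummy edges.** We add edges on $CC$-pairs alone, to make $\mathcal H$ nearly regular. Let $\omega=\binom c2$. Choose each $k$-subset of $\binom C2$, independently, with probability
$$\pi=\frac{N_1-N_3}{\binom{\omega-1}{k-1}}$$
as a *type-2* edge. We have $\pi\le1$, since the denominator is $\Theta(n^{2(k-1)})$ and $2(k-1)=b^2-b-2=(b-2)(b+1)>b-2$. No type-2 edge is a type-1 edge, because a block contains a $VV$-pair.

The type-2 degree of a $CC$-pair is binomial with mean $\mu=N_1-N_3$, where $\kappa N_1\le\mu\le N_1$. By Chernoff's bound $\Pr(|X-\mu|\ge\delta\mu)\le2e^{-\delta^2\mu/3}$ for $0<\delta\le 1$, used with $\delta=n^{-1/4}N_1/\mu$, the probability of a deviation of at least $n^{-1/4}N_1$ is at most $2\exp(-\frac13n^{-1/2}N_1^2/\mu)\le2\exp(-\kappa n^{1/2})$, since $N_1^2/\mu\ge N_1\ge\kappa n$. There are $O(n^2)$ such pairs, so with probability $1-o(1)$ all type-2 degrees are within $n^{-1/4}N_1$ of the mean.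

The number of type-2 edges containing two given $CC$-pairs is binomial with mean $\mu'=\pi\binom{\omega-2}{k-2}=(N_1-N_3)\frac{k-1}{\omega-1}=O(n^{b-4})$. With $t=n^{b-5/2}\ge n^{1/2}$, the bound $\Pr(X\ge t)\le(e\mu'/t)^t$ gives at most $(Kn^{-3/2})^{t}\le2^{-\sqrt n}$. There are $O(n^4)$ choices, so with probability $1-o(1)$ all type-2 codegrees are at most $n^{b-5/2}$. Fix an outcome with both properties.

**Step 4: the parameters.** We verify the degree, codegree and size hypotheses. Let
$$d=\lceil(1+n^{-1/4})N_1\rceil=\Theta(n^{b-2}).$$
A $VV$-pair has degree $N_1$, a $VC$-pair has degree $N_2$, and a $CC$-pair has degree within $n^{-1/4}N_1$ of $N_3+(N_1-N_3)=N_1$. So all degrees are at most $d$ and at least $(1-n^{-1/4})N_1$. Moreover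
$$(1-4n^{-1/4})d\le(1-4n^{-1/4})(1+n^{-1/4})N_1+1\le(1-3n^{-1/4})N_1+1\le(1-n^{-1/4})N_1 ,$$
so all degrees lie in $[(1-4n^{-1/4})d,d]$. For later use, note $N_1\ge(1-2n^{-1/4})d$. Two distinct pairs span at least $3$ points, so they lie in at most $Kn^{b-3}$ common blocks; with the type-2 codegrees, all codegrees are at most $Kn^{b-5/2}$.

Choose a constant $\ell\ge\ell_0$, large in terms of $p,m,M$ only; how large will be seen in (C2) and in the bounds on test functions. Then choose $0<\varepsilon<\min(\varepsilon_0(k,\ell),\frac1{8b})$. Since $d=O(n^{b-2})$,
$$d^{\varepsilon}\le n^{1/8}. \tag{2}$$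
So $d^{-\varepsilon}\ge n^{-1/8}\ge4n^{-1/4}$ and $d^{1-\varepsilon}\ge\kappa n^{b-2-1/8}\ge Kn^{b-5/2}$. Also $\binom{n+c}2\le\exp(d^{\varepsilon^3})$, because $d\ge\kappa n$. The conditions on $\mathcal H$ hold.

We often count as follows. Since $n+c\le Kn$, the number of sets of at most $\ell_0$ blocks whose union has at most $a$ points outside a given point set of bounded size is at most $Kn^{a}$: choose the new points, then boundedly many choices remain. If $a<0$ there are none. We call this the *counting rule*.

## 8. Conflicts: sets of blocks on too few points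

**Definition (excess, clean).** For a nonempty set $Z$ of blocks let
$$\mathrm{ex}(Z)=\Bigl|\bigcup Z\Bigr|-(b-2)|Z| .$$
A set $E$ of at most $\ell_0$ blocks is *clean* if $\mathrm{ex}(E')\ge3$ for all $E'\subset E$ with $|E'|\ge2$.

One block has excess $b-(b-2)=2$. Two blocks have excess $4-|P\cap P'|$, which is at least $3$ exactly when they share at most one point. The four blocks in Section 5 (where $b=3$) have excess $6-4=2$, so they are not clean. Any two of them share at most one point, and any three of them still span all $6$ points and have excess $3$. As a guide, there are about $n^{|\bigcup Z|}$ copies of $Z$ in $\mathcal H$ and each lies in a random-like matching with probability about $d^{-|Z|}\approx n^{-(b-2)|Z|}$, so $\mathrm{ex}(Z)$ is the exponent of the expected number of copies in the matching.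

**Step 1: the conflict system.** We encode "every set of at most $\ell_0$ blocks is clean". Let $\mathcal C$ consist of all sets $Z$ of blocks with $3\le|Z|\le\ell_0$, $\mathrm{ex}(Z)\le2$, and $\mathrm{ex}(Z')\ge3$ for all $Z'\subsetneq Z$ with $|Z'|\ge2$. Then
$$\text{a set of at most $\ell_0$ blocks is clean if and only if it is a $\mathcal C$-free matching.} \tag{3}$$
Indeed, if $E$ is not clean, take a minimal $E'\subset E$ with $|E'|\ge2$ and $\mathrm{ex}(E')\le2$. If $|E'|=2$, then $E$ is not a matching; otherwise $E'\in\mathcal C$. The converse is clear. Type-2 edges lie in no conflict.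

**Step 2: boundedness.** We check (C1)–(C3). (C1) holds since $\ell\ge\ell_0$.

For (C2), let a conflict $Z$ of size $j$ contain the block $P$. It has at most $2+(b-2)j-b=(b-2)(j-1)$ points outside $P$. By the counting rule there are at most $Kn^{(b-2)(j-1)}\le\ell d^{j-1}$ such $Z$, if $\ell$ is large enough, as $d\ge\kappa n^{b-2}$.

For (C3), let $Z'$ with $|Z'|=j'$, $2\le j'<j$, be contained in a conflict $Z$ of size $j$. Then $\mathrm{ex}(Z')\ge3$, so $Z$ has at most $2+(b-2)j-3-(b-2)j'=(b-2)(j-j')-1$ points outside $\bigcup Z'$. The number of such $Z$ is at most $Kn^{(b-2)(j-j')-1}\le d^{j-j'-\varepsilon}$ by (2).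

**Step 3: (W3) for all test functions supported on clean sets.** We do this once for all. Let $e\ne f$ be blocks in a common clean set, so $\mathrm{ex}(\{e,f\})\ge3$. Let $Y\in\mathcal C_e^{(j')}\cap\mathcal C_f^{(j')}$: so $e,f\notin Y$, and $Y\cup\{e\}$, $Y\cup\{f\}$ are conflicts. Conflicts have at least $3$ members, so $|Y|=j'\ge2$ and $\mathrm{ex}(Y)\ge3$. The function $Z\mapsto|\bigcup Z|$ is submodular and $|Z|$ is modular, so $\mathrm{ex}$ is submodular:
$$\mathrm{ex}(Y\cup\{e,f\})\le\mathrm{ex}(Y\cup\{e\})+\mathrm{ex}(Y\cup\{f\})-\mathrm{ex}(Y)\le2+2-3=1 .$$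
Hence $\bigcup Y$ has at most $1+(b-2)(j'+2)-3-2(b-2)=(b-2)j'-2$ points outside $e\cup f$, and there are at most $Kn^{(b-2)j'-2}\le d^{j'-\varepsilon}$ such $Y$.

## 9. Test functions for configurations rooted at a pair

**The degree functions (T0).** For $v\in V$ let $w_v$ be the indicator of blocks containing $v$. Then
$$w_v(\mathcal H)=\binom{n-1}{m-1}\binom cM=N_1\frac{n-1}{m-1}\ge d^{1+\varepsilon}$$
by (2). For uniformity $1$, (W2) and (W3) are vacuous, and (W4) holds since conflicts have at least $3$ members.

**Definition (rooted excess).** Fix distinct $x,y\in V$. A set $E$ of blocks is *$xy$-clean* if it is clean and no block of $E$ contains both $x$ and $y$. Put $Y(E)=\{x,y\}\cup\bigcup E$ and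
$$\mathrm{ex}_{xy}(E)=|Y(E)|-2-(b-2)|E| .$$

In the example of Section 5, $E=\{\{x,u,\alpha\},\{y,v,\alpha\}\}$ is $xy$-clean, with $Y(E)=\{x,y,u,v,\alpha\}$ and $\mathrm{ex}_{xy}(E)=5-2-2=1$. This matches the count there: about $n^1$ such configurations for a given pair $xy$. In general,
$$\text{if } E\ne\emptyset \text{ is $xy$-clean, then } \mathrm{ex}_{xy}(E)\ge1. \tag{4}$$
For $|E|=1$, the block misses $x$ or $y$, so $|Y(E)|\ge b+1$. For $|E|\ge2$, $|Y(E)|\ge|\bigcup E|\ge3+(b-2)|E|$.

**Types.** Two $xy$-clean sets $E,\tilde E$ have the same *type* if there is a bijection $Y(E)\to Y(\tilde E)$ that fixes $x$ and $y$, maps points of $V$ to $V$ and points of $C$ to $C$, and maps the blocks of $E$ onto those of $\tilde E$. We also consider pairs $(E,g)$, where $E$ is $xy$-clean and $g\subset V\cap Y(E)$ is a pair with $g\ne\{x,y\}$ that is contained in no block of $E$. Their types are defined in the same way, with $g$ mapped to $\tilde g$. For $|E|\le\ell_0$ there are boundedly many types, and $\mathrm{ex}_{xy}$ depends only on the type. In the example, the interesting pair is $g=\{u,v\}$.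

**The functions.** For every two distinct $x,y$, every $1\le j\le\ell_0-1$, and every type $\tau$ of sets $E$, respectively $\sigma$ of pairs $(E,g)$, with $|E|=j$, define:

* (T1) $w_{xy,\tau}(E)=1$ if $E$ has type $\tau$, and $0$ otherwise;
* (T2) $w_{xy,\sigma}(E)=\#\{g:(E,g)\text{ has type }\sigma\}$;
* (T3) $w'_{xy,\sigma}(E^+)=\#\{(P,g):P\in E^+,\ g\subset P,\ (E^+\setminus\{P\},g)\text{ has type }\sigma\}$ if $E^+$ is $xy$-clean with $|E^+|=j+1$, and $0$ otherwise.

(T2) counts configurations with a marked pair $g$, and (T3) counts those in which a further block covers the marked pair. The uniformities are $j$, $j$ and $j+1\le\ell_0\le\ell$. All values are bounded in terms of $p,m,M$, hence by $\ell$ if $\ell$ is large. The supports consist of clean sets, so the functions vanish on non-matchings, (W4) holds by (3), and (W3) holds by Section 8. It remains to check (W1) and (W2). Let $a$ be the value of $\mathrm{ex}_{xy}$ for the type; $a\ge1$ by (4).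

**Step 1: totals of (T1) and (T2).** Besides $x,y$, the set $Y(E)$ has $(b-2)j+a$ points. Every block is an edge of $\mathcal H$, so every placement of these points, $V$-points in $V\setminus\{x,y\}$ and $C$-points in $C$, gives a configuration of the type, and each configuration arises boundedly often. So
$$w_{xy,\tau}(\mathcal H),\ w_{xy,\sigma}(\mathcal H)=\Theta\bigl(n^{(b-2)j+a}\bigr). \tag{5}$$

**Step 2: comparing (T3) with (T2).** This comparison will give the cancellation. We claim
$$w'_{xy,\sigma}(\mathcal H)\ge(1-K/n)\,N_1\,w_{xy,\sigma}(\mathcal H). \tag{6}$$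
The left side counts the triples $(E,g,P)$ such that $(E,g)$ has type $\sigma$, $g\subset P$ and $E\cup\{P\}$ is $xy$-clean; here $P\notin E$ automatically, as no block of $E$ contains $g$. Fix $(E,g)$ of type $\sigma$. Of the $N_1$ blocks $P\supset g$, all but at most $Kn^{b-3}$ satisfy $P\cap Y(E)=g$, since the others contain a third point from the bounded set $Y(E)$. As $N_1=\Theta(n^{b-2})$, at least $(1-K/n)N_1$ blocks remain. We show that for each of them $E\cup\{P\}$ is $xy$-clean. The block $P$ does not contain both $x$ and $y$, since $P\cap Y(E)=g\ne\{x,y\}$. For $Z\subset E$ with $|Z|\ge2$,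
$$\mathrm{ex}(Z\cup\{P\})=\mathrm{ex}(Z)+2-\Bigl|P\cap\bigcup Z\Bigr|\ge\mathrm{ex}(Z)\ge3,$$
because $P\cap\bigcup Z\subset g$. For $|Z|=1$, the block in $Z$ does not contain $g$, so it shares at most one point with $P$, and the excess of the two is at least $3$. This proves (6).

**Step 3: (W1).** By (5), (6) and $a\ge1$, the totals are at least $\kappa n^{(b-2)j+1}\ge d^{j+\varepsilon}$ for (T1), (T2), and at least $\kappa n^{(b-2)(j+1)+1}\ge d^{j+1+\varepsilon}$ for (T3), using (2).

**Step 4: (W2).** Let $|E'|=j'\ge1$. If $E'$ lies in no set of the support, the left side of (W2) is $0$. Otherwise $E'$ is $xy$-clean, as a subset of an $xy$-clean set, and $\mathrm{ex}_{xy}(E')\ge1$ by (4). For (T1) and (T2), a set $E\supset E'$ of the support has $(b-2)(j-j')+a-\mathrm{ex}_{xy}(E')$ points outside $Y(E')$. By the counting rule and (5), the left side of (W2) is at most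
$$Kn^{(b-2)(j-j')+a-1}\le Kn^{-1}\,w(\mathcal H)\,d^{-j'}\le w(\mathcal H)/d^{j'+\varepsilon},$$
where the last step is (2). For (T3), write $E^+=E\cup\{P\}$ with $(E,g)$ of type $\sigma$ and $P\supset g$. Since $g\subset Y(E)$, the block $P$ adds at most $b-2$ points, so $|Y(E^+)|\le2+(b-2)(j+1)+a$. The left side of (W2) is then at most $Kn^{(b-2)(j+1-j')+a-1}$, while $w'_{xy,\sigma}(\mathcal H)\ge\kappa n^{(b-2)(j+1)+a}$ by (5) and (6). The same conclusion follows.

**Step 5: the matching.** There are $O(n^2)\le\exp(d^{\varepsilon^3})$ test functions in all. The conflict-free matching theorem gives a $\mathcal C$-free matching $\mathcal M$ that obeys all of them. Let $\mathcal B$ be the set of blocks (type-1 edges) in $\mathcal M$. Since our test functions vanish on sets with a type-2 edge, $w(\mathcal M)$ counts configurations in $\mathcal B$. Put $\gamma=\varepsilon^3/2$. As $d\ge\kappa n$,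
$$d^{-\varepsilon^3}+n^{-1/4}\le n^{-\gamma}. \tag{7}$$

## 10. The main coloring and the repetitions it creates

Color the pairs of $P\cap V$, for each $P\in\mathcal B$, by a copy of the fixed strong coloring with color set $P\cap C$. Blocks of $\mathcal B$ share at most one point, so this is well defined, and by (3) every set of at most $\ell_0$ blocks of $\mathcal B$ is clean. Let $r_{old}$ count repetitions in this partial coloring, and let $G$ be the graph of uncolored pairs, that is, the pairs of $V$ that lie in no block of $\mathcal B$.

**Step 1: $G$ has small degrees.** By (T0), a vertex $v$ lies in at least $(1-d^{-\varepsilon^3})d^{-1}N_1\frac{n-1}{m-1}$ blocks of $\mathcal B$. These share only $v$ pairwise, so each covers $m-1$ further neighbors. With $N_1/d\ge1-2n^{-1/4}$ and (7), the number of uncovered neighbors is at most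
$$(n-1)\bigl[1-(1-d^{-\varepsilon^3})(1-2n^{-1/4})\bigr],\qquad\text{so}\qquad \Delta(G)\le Kn^{1-\gamma}. \tag{8}$$

For a $p$-set $S\subset V$ let $E(S)$ be the set of blocks of $\mathcal B$ that meet $S$ in at least $2$ vertices. Distinct blocks use distinct pairs of $S$, so $|E(S)|\le\binom p2=\ell_0-1$.

**Step 2: repetitions cost points.** We turn strongness of the tile into a bound on the number of points spanned. If $|S\cap P|\le p-1$ for all $P\in E=E(S)$, then
$$\Bigl|S\cup\bigcup E\Bigr|-(b-2)|E|\le p-r_{old}(S). \tag{9}$$
For $P\in E$ let $S_P=S\cap P$, let $T_P\subset P\cap C$ be the set of colors on the pairs of $S_P$, and let $T=\bigcup_PT_P$. As $2\le|S_P|\le p-1$, strongness says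
$$\binom{|S_P|}2\le|S_P|+|T_P|-2 .$$
The colored edges in $S$ are the disjoint union of the sets $\binom{S_P}2$, and their color set is $T$. So $r_{old}(S)\le\sum_P(|S_P|+|T_P|-2)-|T|$. On the other hand, every point of $S\cup\bigcup E$ lies in $S$, in $T$, or in some $P\setminus(S_P\cup T_P)$, so
$$\Bigl|S\cup\bigcup E\Bigr|\le p+|T|+\sum_P(b-|S_P|-|T_P|).$$
Subtracting $(b-2)|E|$,
$$\Bigl|S\cup\bigcup E\Bigr|-(b-2)|E|\le p+|T|-\sum_P(|S_P|+|T_P|-2)\le p-r_{old}(S).$$

**Step 3: the main coloring has no bad $p$-set.** For every $p$-set $S\subset V$,
$$r_{old}(S)\le p-3. \tag{10}$$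
If $E(S)=\emptyset$, then $r_{old}(S)=0$. If $E(S)=\{P\}$ and $S\subset P$, strongness gives $r_{old}(S)\le p-3$. If $E(S)=\{P\}$ and $|S\cap P|\le p-1$, strongness gives $r_{old}(S)\le|S\cap P|-2\le p-3$. If $|E(S)|\ge2$, no block of $E(S)$ contains $S$, since another block of $E(S)$ would share two points with it. Then (9) and cleanness give $p-r_{old}(S)\ge\mathrm{ex}(E(S))\ge3$.

Put $\varrho(S)=p-2-r_{old}(S)$. By (10), $1\le\varrho(S)\le p-2$. This is the number of new repetitions that would make $S$ bad.

## 11. Few dangerous sets contain a second uncovered pair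

**Claim.** For each $xy\in G$ and each $\varrho\ge1$, the number of $p$-sets $S\ni x,y$ with $\varrho(S)=\varrho$ that contain a $G$-edge other than $xy$ is at most $Kn^{\varrho-\gamma}$.

**Step 1: the exponent.** We rewrite (9) in terms of the rooted excess. No block of $\mathcal B$ contains both $x$ and $y$. So $E=E(S)$ is $xy$-clean, no block contains $S$, and (9) applies. Let $Y=Y(E)$ and $\phi=|S\setminus Y|$. Then $|S\cup\bigcup E|=|Y|+\phi=\mathrm{ex}_{xy}(E)+2+(b-2)|E|+\phi$, and (9) becomes
$$\mathrm{ex}_{xy}(E)+\phi\le p-2-r_{old}(S)=\varrho . \tag{11}$$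
There are boundedly many choices for $j=|E|$, the type of $E$ (including $E=\emptyset$, with $\mathrm{ex}_{xy}=0$) and $\phi$. Fix them, and let $a=\mathrm{ex}_{xy}(E)$. It suffices to bound the number of $S$ by $Kn^{a+\phi-\gamma}$.

**Step 2: some $G$-edge in $S$ has an endpoint outside $Y$.** Here the degree bound (8) suffices. If $E=\emptyset$, there is one choice of $E$; otherwise, with $\tau$ the type of $E$, the number of choices $E\subset\mathcal B$ is $w_{xy,\tau}(\mathcal M)\le2d^{-j}w_{xy,\tau}(\mathcal H)\le Kn^{a}$ by (5). There are at most $K$ choices for $S\cap Y$. Some vertex $v\in S\setminus Y$ is a $G$-neighbor of another vertex $u\in S$. Choose the other $\phi-1$ vertices of $S\setminus Y$ freely, then $u$ among the at most $p$ vertices chosen so far, then $v$ among its $G$-neighbors. This gives at most $n^{\phi-1}\cdot p\cdot\Delta(G)\le Kn^{\phi-\gamma}$ choices. Altogether there are at most $Kn^{a+\phi-\gamma}$ sets $S$.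

**Step 3: all $G$-edges in $S$ lie inside $Y$.** Here we use the difference of two counts. Pick a $G$-edge $g\ne xy$ in $S$. Then $g\subset V\cap Y$, and $E\ne\emptyset$, since otherwise $Y=\{x,y\}$. No block of $E$ contains $g$, because $g\in G$. So $(E,g)$ has one of boundedly many types $\sigma$.

The number of pairs $(E,g)$ of type $\sigma$ with $E\subset\mathcal B$, whether $g$ is in $G$ or not, is $w_{xy,\sigma}(\mathcal M)$. Consider those with $g$ covered, i.e. $g\notin G$. Then $g$ lies in a unique block $P\in\mathcal B$, and $P\notin E$ since no block of $E$ contains $g$. The set $E\cup\{P\}\subset\mathcal B$ has $j+1\le\ell_0$ blocks, so it is clean, and it is $xy$-clean because $xy\in G$. Thus $(E,g)\mapsto(E\cup\{P\},P,g)$ is a bijection onto the triples counted by $w'_{xy,\sigma}(\mathcal M)$; conversely, every such triple gives a pair $(E,g)$ with $g$ covered by $P$. So the number of pairs of type $\sigma$ with $E\subset\mathcal B$ and $g\in G$ is exactly $w_{xy,\sigma}(\mathcal M)-w'_{xy,\sigma}(\mathcal M)$. We have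
$$w_{xy,\sigma}(\mathcal M)\le(1+d^{-\varepsilon^3})d^{-j}w_{xy,\sigma}(\mathcal H),$$
and, by (6) and $N_1\ge(1-2n^{-1/4})d$,
$$w'_{xy,\sigma}(\mathcal M)\ge(1-d^{-\varepsilon^3})d^{-j-1}w'_{xy,\sigma}(\mathcal H)\ge(1-d^{-\varepsilon^3})\Bigl(1-\frac Kn\Bigr)(1-2n^{-1/4})\,d^{-j}w_{xy,\sigma}(\mathcal H).$$
By (7) and (5),
$$w_{xy,\sigma}(\mathcal M)-w'_{xy,\sigma}(\mathcal M)\le Kn^{-\gamma}\,d^{-j}w_{xy,\sigma}(\mathcal H)\le Kn^{a-\gamma}.$$
Given $(E,g)$, there are at most $K$ choices for $S\cap Y$ and at most $n^{\phi}$ for $S\setminus Y$. Altogether there are at most $Kn^{a+\phi-\gamma}$ sets $S$.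

By (11), both cases give at most $Kn^{\varrho-\gamma}$. $\square$

## 12. Coloring the uncovered pairs at random

Let $\eta=\gamma/(2p)$ and let $Q$ be a palette of $\lceil n^{1-\eta}\rceil$ new colors. Color the edges of $G$ independently and uniformly from $Q$, and let $r_{new}$ count repetitions of these colors. The palettes $C$ and $Q$ are disjoint, so $r(S)=r_{old}(S)+r_{new}(S)$.

**Step 1: the bad events.** For each $p$-set $S$ with at least two $G$-edges let $A_S$ be the event $r_{new}(S)\ge\varrho(S)$. Suppose no $A_S$ occurs. If $S$ has at least two $G$-edges, then $r(S)\le r_{old}(S)+\varrho(S)-1=p-3$. If $S$ has at most one $G$-edge, then $r_{new}(S)=0$ and $r(S)\le p-3$ by (10). So we have a $(p,q_{lin})$-coloring.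

**Step 2: their probabilities.** The coloring partitions the $h$ edges of $G$ inside $S$ into color classes, and $A_S$ means that the number $t$ of classes satisfies $h-t\ge\varrho(S)$. A given partition into $t$ classes arises with probability at most $|Q|^{t-h}$. There are boundedly many partitions, so $\Pr(A_S)\le K|Q|^{-\varrho(S)}\le Kn^{-(1-\eta)\varrho(S)}$.

**Step 3: the sum at one edge.** A set $S$ with an event $A_S$ and $x,y\in S$, $xy\in G$, contains a $G$-edge other than $xy$. By the Claim, for each $xy\in G$,
$$\sum_{S\ni x,y}\Pr(A_S)\le\sum_{\varrho=1}^{p-2}Kn^{\varrho-\gamma}\,n^{-(1-\eta)\varrho}=\sum_{\varrho=1}^{p-2}Kn^{-\gamma+\eta\varrho}\le Kn^{-\gamma+\eta p}=Kn^{-\gamma/2}\to0 .$$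

**Step 4: the local lemma.** The event $A_S$ depends only on the colors of the $G$-edges in $S$, so it is mutually independent of all $A_{S'}$ for which $S'$ shares no $G$-edge with $S$. Since $S$ has at most $\binom p2$ $G$-edges, Step 3 shows that for large $n$ the sum of $\Pr(A_{S'})$ over all $S'$ that share a $G$-edge with $S$, including $S'=S$, is at most $1/4$. Recall the general Lovász Local Lemma: if there are numbers $z_S\in[0,1)$ with $\Pr(A_S)\le z_S\prod(1-z_{S'})$, the product over all $S'\ne S$ sharing a $G$-edge with $S$, then with positive probability no $A_S$ occurs. Take $z_S=2\Pr(A_S)\le\frac12$. The product is at least $1-2\sum\Pr(A_{S'})\ge\frac12$, so the condition holds.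

Hence $K_n$ has a $(p,q_{lin})$-coloring with at most
$$c+|Q|\le\frac{M(n-1)}{m-1}+1+\lceil n^{1-\eta}\rceil=\frac{M}{m-1}\,n+O(n^{1-\eta})$$
colors. This proves Theorem B, and with Section 4 also Theorems A and C: the conjecture is true. $\blacksquare$
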